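\title{Four colors suffice for strong majority edge-colorings}

\begin{abstract}
An edge-coloring of a graph is a strong majority edge-coloring if, for every edge $e$ and every color $i$, at most half of the edges adjacent to $e$ have color $i$. A finite simple graph has such a coloring exactly when no vertex of degree $1$ is adjacent to a vertex of degree $2$. We prove that four colors then suffice, which confirms a conjecture, and that four cannot be lowered. The proof splits vertices into pieces of degree at most $3$, colors the resulting multigraph properly, and repairs the coloring locally. Vertices of degree $4$ cannot all be split; those that remain are chosen so that they induce a sparse subgraph, and the theorems of Shannon, Fournier, and Cranston and Rabern then give the proper coloring.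
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite and simple; when parallel edges are allowed we say \emph{multigraph}. Two distinct edges are \emph{adjacent} if they share an end, so an edge $uv$ of a graph $G$ has $d(u)+d(v)-2$ adjacent edges. An edge-coloring $c\colon E(G)\to C$, not necessarily proper, is a \emph{strong majority edge-coloring} if for every edge $uv$ and every color $i\in C$
\begin{equation}\label{eq:def}
\bigl|\{f\in E(G): |f\cap\{u,v\}|=1,\ c(f)=i\}\bigr|\le \frac{d(u)+d(v)}{2}-1 .
\end{equation}
In words, no color has a strict majority among the edges adjacent to any edge. The condition concerns every color, not only the color of $uv$. We call an edge $uv$ \emph{satisfied} if \eqref{eq:def} holds for all $i$, and we write $\operatorname{Maj}'(G)$ for the least number of colors in a strong majority edge-coloring of $G$.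

A graph is \emph{admissible} if it has no path $xyz$ with $d(x)=1$ and $d(y)=2$. This is the only obstruction.

\begin{proposition}\label{prop:exist}
A graph has a strong majority edge-coloring if and only if it is admissible.
\end{proposition}

\begin{proof}
If $xyz$ is a path with $d(x)=1$ and $d(y)=2$, then $xy$ has exactly one adjacent edge, and the color of that edge would have to occur at most $\frac12$ times. Conversely, in an admissible graph no edge has exactly one adjacent edge, since $d(u)+d(v)-2=1$ forces $\{d(u),d(v)\}=\{1,2\}$. If all edges get distinct colors, an edge with no adjacent edge is satisfied trivially, and an edge with $N\ge2$ adjacent edges sees each color at most $1\le N/2$ times.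
\end{proof}

How many colors are needed? In a cycle with edges $e_1,\dots,e_n$ in cyclic order, the edge $e_j$ is satisfied exactly when $c(e_{j-1})\ne c(e_{j+1})$. Each edge is in conflict with at most two others, so greedy coloring uses at most three colors. In a cubic graph every edge has four adjacent edges, two at each end, so every proper edge-coloring is a strong majority edge-coloring, and four colors suffice by Shannon's theorem (Theorem~\ref{thm:shannon} below). If all degrees are large, four colors spread evenly at each vertex give each color about a quarter of the edges adjacent to an edge, far below one half. So \eqref{eq:def} binds only at small degrees, where rounding matters, and one expects a small absolute constant. Small graphs show that it is at least $4$.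

\begin{proposition}\label{prop:lower}
\begin{itemize}
\item[(a)] If an admissible graph $G$ has a vertex of degree $4$ with at least three neighbors of degree $1$, then $\operatorname{Maj}'(G)\ge4$.
\item[(b)] The house, consisting of a triangle $uvs$ and a path $uxyv$, has minimum degree $2$ and $\operatorname{Maj}'\ge 4$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $e_1,e_2,e_3$ be edges from $v$ to vertices of degree $1$ and let $e_4$ be the fourth edge at $v$. For $e_j$ with $j\le3$ the bound in \eqref{eq:def} is $\frac{4+1}{2}-1=\frac32$, so the three other edges at $v$ have distinct colors. For any two edges at $v$ there is a $j\le 3$ such that $e_j$ is neither of them, so any two edges at $v$ have distinct colors.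

(b) Here $d(u)=d(v)=3$ and $d(s)=d(x)=d(y)=2$. Each of the edges $us,vs,ux,vy$ has bound $\frac32$, so its three adjacent edges have distinct colors. These triples are $\{vs,uv,ux\}$, $\{us,uv,vy\}$, $\{us,uv,xy\}$ and $\{vs,uv,xy\}$. The edge $xy$ forces $c(ux)\neq c(vy)$. Hence $uv$ differs in color from all five other edges, and in the cyclic sequence $vs,\ ux,\ vy,\ us,\ xy$ consecutive edges differ in color. A cyclic sequence of odd length needs three colors, so four are needed in total.
\end{proof}

We take the problem from Antoniuk, Prorok and Salia \cite{APS}. It is known that $\operatorname{Maj}'(G)\le 8$ for every admissible graph, and that $\operatorname{Maj}'(G)\le4$ when the minimum degree is at least $7$; the conjecture is that $4$ colors suffice for every admissible graph. We prove it.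

\begin{theorem}\label{thm:main}
Every finite simple admissible graph $G$ satisfies $\operatorname{Maj}'(G)\le4$.
\end{theorem}

By Proposition~\ref{prop:lower} the bound is attained by $K_{1,4}$, by the house, and by infinitely many connected graphs: take $K_{1,4}$ and identify one of its leaves with a vertex of $K_n$, $n\ge4$.

The proof uses three edge-coloring theorems as black boxes, due to Shannon \cite{Shannon}, Fournier \cite{Fournier}, and Cranston and Rabern \cite{CR}. Section~\ref{sec:split} treats graphs without vertices of degree $1$, $2$, $4$, where Shannon's theorem alone is enough, and isolates what goes wrong at these three degrees. Sections~\ref{sec:multi} and~\ref{sec:regular} develop the tools for degree $4$ and apply them to $4$-regular graphs, which already show the skeleton of the whole argument. Section~\ref{sec:threads} reduces the coloring of paths of degree-$2$ vertices to conditions on their end-edges. Sections~\ref{sec:aux}--\ref{sec:verify} construct an auxiliary multigraph, color it, complete the coloring, and verify the conditions.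

\section{Excess and the splitting of vertices}\label{sec:split}

From now on the colors are $1,2,3,4$. For a vertex $v$ whose edges are colored, let $n_v(i)$ be the number of edges of color $i$ at $v$, and define the \emph{excess}
\[
x_v(i)=n_v(i)-\frac{d(v)}2 .
\]
A color $i$ is \emph{missing} at $v$ if $n_v(i)=0$, and \emph{light} at $v$ if $x_v(i)\le-1$; the set of light colors is $L_v$. If $uv$ has color $c$, then the number of adjacent edges of color $i$ is $n_u(i)+n_v(i)$ for $i\ne c$ and $n_u(c)+n_v(c)-2$ for $i=c$. Thus $uv$ is satisfied if and only if
\begin{equation}\label{eq:excess}
x_u(i)+x_v(i)\le-1\quad(i\neq c),\qquad x_u(c)+x_v(c)\le 1 .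
\end{equation}
In particular, all edges are satisfied if all excesses are at most $-\frac12$. This turns a condition on edges into a condition on vertices, which can be enforced by proper colorings. Recall that an edge-coloring of a loopless multigraph is \emph{proper} if edges with a common end have distinct colors, and that $\chi'$ is the least number of colors in a proper coloring.

\begin{theorem}[Shannon \cite{Shannon}]\label{thm:shannon}
Every loopless multigraph of maximum degree $\Delta$ has $\chi'\le\lfloor 3\Delta/2\rfloor$.
\end{theorem}

For $\Delta\le3$ this gives $\chi'\le4$. So partition the edges at a vertex $v$ of degree $d\ge3$ into $\lceil d/3\rceil$ \emph{blocks} of size at most $3$ and replace $v$ by one new vertex per block. A proper coloring of the new graph has distinct colors inside every block, so $n_v(i)\le\lceil d/3\rceil$. We have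
\begin{equation}\label{eq:ceil}
\lceil d/3\rceil=
\begin{cases}
(d-1)/2 & d\in\{3,5,7\},\\
d/2 & d=4,
\end{cases}
\qquad
\lceil d/3\rceil\le d/2-1\quad\text{for } d=6 \text{ and } d\ge8 .
\end{equation}
The inequality reads $2\le2$, $3\le3$, $3\le\frac72$ for $d=6,8,9$, and for $d\ge10$ it follows from $(d+2)/3\le d/2-1$. Accordingly, we call a vertex \emph{tight} if its degree is $3$, $5$ or $7$, and \emph{large} if its degree is $6$ or at least $8$. Splitting makes every color light at a large vertex and gives excess at most $-\frac12$ at a tight vertex.

\begin{proposition}\label{prop:elementary}
If no vertex of $G$ has degree $1$, $2$ or $4$, then $\operatorname{Maj}'(G)\le4$. In particular this holds if the minimum degree is at least $5$.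
\end{proposition}

\begin{proof}
Split every vertex of positive degree as above and color the resulting graph of maximum degree at most $3$ properly with four colors. By \eqref{eq:ceil} all excesses at these vertices are at most $-\frac12$, so \eqref{eq:excess} holds for every edge.
\end{proof}

The three excluded degrees fail for different reasons. A vertex of degree $1$ or $2$ has nonnegative excess in the colors of its edges, whatever we do. At a vertex of degree $4$, excess at most $-\frac12$ means that the four edges have four distinct colors, and this cannot be achieved everywhere: $K_5$ has ten edges and a color class of a proper coloring has at most two. So some vertices of degree $4$ must be allowed a repeated color. A vertex $v$ of degree $4$ is \emph{rainbow} if its edges have four distinct colors, and \emph{defective} if one color $A_v$, its \emph{double color}, occurs exactly twice and every other color at most once. A vertex $v$ of degree at least $3$ is \emph{balanced} if either $d(v)\ne4$ and $n_v(i)\le (d(v)-1)/2$ for all $i$, or $d(v)=4$ and $v$ is rainbow or defective.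

\begin{lemma}\label{lem:light}
Let $v$ be balanced.
\begin{itemize}
\item[(a)] If $v$ is not defective, then $x_v(i)\le-\frac12$ for all $i$. If $v$ is defective, then $x_v(A_v)=0$ and all other colors are light. In particular $x_v(i)\le0$ always.
\item[(b)] If $d(v)=3$, the edges at $v$ have distinct colors and $L_v$ consists of the missing color. If $d(v)=4$, then $|L_v|\ge3$, and all colors are light if $v$ is rainbow. If $d(v)\ge5$, then $|L_v|\geq2$.
\item[(c)] If $a$ is the color of an edge at $v$, then $L_v\setminus\{a\}\neq\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) and the cases $d(v)\le4$ of (b) are read off from the definitions. Let $d=d(v)\ge5$. A color that is not light has $n_v(i)>d/2-1$, hence $n_v(i)\ge(d-1)/2$, and three such colors would need $3(d-1)/2>d$ edges. Part (c) follows from (b), since for $d(v)=3$ the missing color is not $a$.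
\end{proof}

\begin{lemma}\label{lem:direct}
Let $uv$ be an edge of color $c$ with both ends balanced. Suppose that, whenever an end is defective with double color $A\neq c$, the color $A$ is light at the other end. Then $uv$ is satisfied.
\end{lemma}

\begin{proof}
If no end is defective, all sums in \eqref{eq:excess} are at most $-1$. Let $u$ be defective. For $i\ne A_u$ the sum is at most $-1+0$. For $i=A_u\ne c$ it is at most $0-1$ by hypothesis. For $i=A_u=c$ it is at most $0\le1$.
\end{proof}

So a defective vertex is harmless as long as its double color is light at the far end of its two edges of other colors.

\begin{example}\label{ex:K5}
Let $K_5^-$ be $K_5$ minus an edge, with vertices $q_1,q_2,q_3$ of degree $4$ and $\pi,\pi'$ of degree $3$. It has nine edges and color classes of size at most two in a proper coloring, so it is not properly $4$-edge-colorable. Color it as follows: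
\begin{equation}\label{eq:pattern}
q_1q_2,\ q_2q_3,\ q_1q_3\mapsto 1;\qquad
\pi q_1,\ \pi q_2,\ \pi q_3\mapsto 2,3,4;\qquad
\pi' q_1,\ \pi' q_2,\ \pi' q_3\mapsto 3,4,2 .
\end{equation}
The colors at $q_1,q_2,q_3$ are $1,1,2,3$ and $1,1,3,4$ and $1,1,4,2$, so each $q_j$ is defective with double color $1$, while $\pi$ and $\pi'$ have distinct colors and miss $1$. Now add the edge $\pi\pi'$ in any color $b$ to obtain $K_5$. If $b=1$, then $\pi,\pi'$ are rainbow; otherwise they are defective with double color $b$. In both cases the hypothesis of Lemma~\ref{lem:direct} holds for every edge: the edges of color $\ne1$ at $q_j$ lead to $\pi,\pi'$, where $1$ occurs at most once, and if $b\neq1$ the edges of color $\ne b$ at $\pi,\pi'$ lead to vertices $q_j$, where $b$ occurs at most once. Hence $\operatorname{Maj}'(K_5)\le4$.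
\end{example}

In this example two vertices gave up one edge each (the edge $\pi\pi'$), and three kept degree $4$. The general proof makes the same choice for every vertex of degree $4$. A vertex that gives up an edge may become defective, so such vertices should be nearly independent. The vertices that keep degree $4$ must not obstruct a proper $4$-edge-coloring, so they should induce a sparse subgraph. The next section says how sparse.

\section{Multigraphs of maximum degree four}\label{sec:multi}

The \emph{core} of a graph is the subgraph induced by its vertices of maximum degree.

\begin{theorem}[Fournier \cite{Fournier}]\label{thm:fournier}
A simple graph whose core is a forest has $\chi'=\Delta$.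
\end{theorem}

\begin{theorem}[Cranston and Rabern \cite{CR}]\label{thm:CR}
Let $H$ be a connected simple graph with $\Delta(H)=4$ whose core has maximum degree $2$. Then $\chi'(H)>4$ if and only if $H$ is overfull, that is, $|E(H)|>4\lfloor |V(H)|/2\rfloor$.
\end{theorem}

These theorems concern simple graphs, whereas our auxiliary object will have parallel edges. We remove them by passing to a minimal counterexample. Call a loopless multigraph $H$ without isolated vertices \emph{critical} if $\chi'(H)>4$ but $\chi'(H-e)\le4$ for every edge $e$. A critical multigraph is connected, and every multigraph with $\chi'>4$ contains one.

We use the standard recoloring of two-colored paths. In a proper coloring, the edges of colors $\gamma,\gamma'$ form a subgraph whose components are paths and cycles. A vertex that sees exactly one of the two colors is an end of a path component, its \emph{$(\gamma,\gamma')$-path}. Exchanging $\gamma$ and $\gamma'$ on one such path, a \emph{swap}, gives a proper coloring and changes the set of missing colors only at the two ends of the path.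

\begin{lemma}\label{lem:critical}
Let $H$ be critical.
\begin{itemize}
\item[(a)] Every edge of $H$ shares an end with at least four other edges.
\item[(b)] Two vertices of degree at most $3$ are joined by at most one edge.
\item[(c)] A vertex of degree $4$ and a vertex of degree $3$ are not joined by three edges.
\item[(d)] There is no vertex of degree $4$ with exactly three neighbors, all of degree at most $3$.
\end{itemize}
\end{lemma}

\begin{proof}
In (a)--(c) we delete some edges, color the rest properly with four colors, and extend the coloring. (a) An edge that meets at most three other edges has an available color. (b) Delete all edges joining the two vertices. If there are two, each end has at most one other edge, so at least two colors are missing at both ends. If there are three, they are all the edges at both ends. (c) Delete the three edges and give them the three colors different from the color of the fourth edge at the vertex of degree $4$.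

(d) Suppose that $v$ has parallel edges $e,f$ to $w$, an edge $g$ to $y$ and an edge $g'$ to $z$, where $w,y,z$ are distinct and have degree at most $3$. Take a proper coloring of $H-g$ with $e,f,g'$ colored $1,2,3$, and let $M(\cdot)$ denote the sets of missing colors. Then $M(v)=\{4\}$ and $|M(y)|\ge2$, and $4\notin M(y)$, since otherwise $g$ could be colored $4$. For $\gamma\in\{1,2,3\}$ let $P_\gamma$ be the $(\gamma,4)$-path of $v$. We first note:
\begin{equation}\label{eq:kempe}
\text{if }\gamma\in M(y),\text{ then the ends of }P_\gamma\text{ are }v\text{ and }y.
\end{equation}
Indeed, $y$ sees $4$ and misses $\gamma$; if its $(\gamma,4)$-path were not $P_\gamma$, a swap on it would make $4$ missing at both $y$ and $v$.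

As $M(y)\subseteq\{1,2,3\}$ has at least two elements, it contains $1$ or $2$, and by the symmetry between $e$ and $f$ we may assume $1\in M(y)$. Two recolorings are available:
\[
\text{(I)}\ \ g\mapsto1,\ e\mapsto4;\qquad\qquad \text{(II)}\ \ g\mapsto1,\ e\mapsto3,\ g'\mapsto4 .
\]
Both leave four distinct colors at $v$. Recoloring (I) is proper if $w$ misses $4$, and (II) is proper if $w$ misses $3$ and $z$ misses $4$. Since (I) is not proper, $w$ sees $1,2,4$, and $M(w)=\{3\}$.

Suppose $3\in M(y)$. By \eqref{eq:kempe} the vertex $w$ is not an end of $P_3$, so its $(3,4)$-path is disjoint from $P_3$ and avoids $v$ and $y$. After a swap on it, $w$ misses $4$ and (I) is proper, a contradiction. So $M(y)=\{1,2\}$.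

Since (II) is not proper, $z$ sees $4$. It also sees $3$ and has degree at most $3$, so it misses some $\gamma\in\{1,2\}$. By \eqref{eq:kempe} the ends of $P_\gamma$ are $v$ and $y$, and $P_\gamma$ passes through $w$, because its first edge is $e$ or $f$. The $(\gamma,4)$-path of $z$ is therefore disjoint from $P_\gamma$ and avoids $v,y,w$. After a swap on it, $z$ misses $4$, $w$ still misses $3$, $y$ still misses $1$, and (II) is proper, a contradiction.
\end{proof}

\begin{proposition}\label{prop:color}
Let $\Gamma$ be a loopless multigraph of maximum degree at most $4$ and let $Q$ be the set of its vertices of degree $4$. Suppose that every $v\in Q$ has one of the following properties.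
\begin{itemize}
\item[(Q1)] $v$ has a neighbor of degree $2$ or $3$ all of whose edges go to $v$.
\item[(Q2)] $v$ has exactly three neighbors, and none of them is in $Q$.
\item[(Q3)] $v$ has four distinct neighbors, and at most two of them are in $Q$.
\end{itemize}
Then every component of $\Gamma$ that is not isomorphic to $K_5^-$ has a proper $4$-edge-coloring.
\end{proposition}

\begin{proof}
Suppose that a component has $\chi'>4$ and let $H$ be a critical subgraph of it. We show that $H$ is isomorphic to $K_5^-$ and is the whole component.

Let $d_H(v)=4$. Then $v\in Q$ and all edges of $\Gamma$ at $v$ lie in $H$. If (Q1) holds with a neighbor of degree $3$, we contradict Lemma~\ref{lem:critical}(c); with a neighbor of degree $2$, each edge to that neighbor meets only the three other edges at $v$, contradicting (a). Property (Q2) contradicts (d). So $v$ satisfies (Q3). Hence no parallel edges of $H$ have an end of $H$-degree $4$, and by (b) $H$ is simple. By Theorem~\ref{thm:shannon}, $\Delta(H)=4$, and by (Q3) the core of $H$ has maximum degree at most $2$. If it had maximum degree at most $1$, it would be a forest, contrary to Theorem~\ref{thm:fournier}. So Theorem~\ref{thm:CR} applies, and $H$ is overfull.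

Put $n=|V(H)|$; then $n\ge5$ and $|E(H)|\le2n$. For even $n$, overfull would mean $|E(H)|>2n$. So $n$ is odd, $|E(H)|\ge2n-1$, and $\sum_v(4-d_H(v))=4n-2|E(H)|\le2$. Every vertex of $H$-degree $4$ has at least two neighbors of smaller degree. Hence there are exactly two vertices $\pi,\pi'$ of smaller degree, both of degree $3$, and each of the other $n-2$ vertices is adjacent to both. Therefore $n-2\le3$, so $n=5$, $|E(H)|=9$ and $H\cong K_5^-$. Each of the three vertices of degree $4$ has the other two as neighbors in $Q$, so (Q3) gives $\pi,\pi'\notin Q$. Thus all five vertices have the same degree in $H$ and in $\Gamma$, and $H$ is a component of $\Gamma$.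
\end{proof}

A \emph{standard coloring} of a multigraph $\Gamma$ as in Proposition~\ref{prop:color} is one that follows the pattern \eqref{eq:pattern} on every component isomorphic to $K_5^-$ and is proper on all other components. The vertices of degree $4$ in components isomorphic to $K_5^-$ are \emph{exceptional}. We record what will be used.
\begin{itemize}
\item[(K)] A standard coloring is proper at every vertex that is not exceptional. An exceptional vertex $q$ has a double color $A_q$, on its edges to the two other exceptional vertices of its component; its other two edges have distinct colors $\neq A_q$ and go to vertices of degree $3$ that miss $A_q$ and whose three neighbors are three distinct exceptional vertices.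
\end{itemize}

\section{A partition lemma and the four-regular case}\label{sec:regular}

The division of the vertices of degree $4$ into those that give up an edge and those that do not comes from a local-search argument.

\begin{lemma}\label{lem:partition}
Let $D$ be a graph whose vertex set is the disjoint union of $S_U$, $S_Q$ and $S_0$, and let every $v\in S_0$ carry integers $\alpha(v),\beta(v)$ with $d_D(v)\le\alpha(v)+\beta(v)+1$. Then there is a partition $V(D)=U\cup Q$ with $S_U\subseteq U$ and $S_Q\subseteq Q$ such that every $v\in U\cap S_0$ has at most $\alpha(v)$ neighbors in $U$ and every $v\in Q\cap S_0$ has at most $\beta(v)$ neighbors in $Q$.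
\end{lemma}

\begin{proof}
Let $d_U(v),d_Q(v)$ count the neighbors of $v$ in $U,Q$, and let $e(U),e(Q)$ count the edges inside $U,Q$. Among the partitions with $S_U\subseteq U$ and $S_Q\subseteq Q$, choose one that minimizes
\[
\Phi=e(U)+e(Q)+\sum_{v\in U\cap S_0}\bigl(\beta(v)-\alpha(v)\bigr).
\]
If $v\in U\cap S_0$ has $d_U(v)\ge\alpha+1$, then $d_Q(v)\le\beta$, and moving $v$ to $Q$ changes $\Phi$ by $-d_U+d_Q-(\beta-\alpha)\le-1$. If $v\in Q\cap S_0$ has $d_Q(v)\ge\beta+1$, then $d_U(v)\le\alpha$, and moving $v$ to $U$ changes $\Phi$ by $-d_Q+d_U+(\beta-\alpha)\le-1$. Both contradict minimality.
\end{proof}

We can now carry out the plan of Example~\ref{ex:K5} for all $4$-regular graphs.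

\begin{proposition}\label{prop:regular}
Every $4$-regular graph $G$ has $\operatorname{Maj}'(G)\le4$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:partition} with $S_0=V(G)$, $\alpha=1$, $\beta=2$. For $v\in U$ let $f_v$ be the edge from $v$ to $U$ if there is one, and any edge at $v$ otherwise. Split each $v\in U$ into a vertex carrying $f_v$ and a vertex $v^*$ carrying the other three edges. The resulting simple graph $\Gamma$ has $Q$ as its set of vertices of degree $4$, and (Q3) holds throughout. Take a standard coloring of $\Gamma$ and read it as a coloring of $G$. A vertex of $Q$ is rainbow, or exceptional and then defective. A vertex $v\in U$ has distinct colors at $v^*$, so it is rainbow, or defective with $A_v=c(f_v)$ a color seen at $v^*$.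

We check the hypothesis of Lemma~\ref{lem:direct}. Let $v$ be defective and let $vy$ have color $\neq A_v$. If $v\in U$, then $vy\ne f_v$, so $y\in Q$. If $y$ is rainbow, $A_v$ is light at $y$. If $y$ is exceptional, then $v^*$ misses $A_y$ by (K), so $A_v\ne A_y$ and $A_v$ is again light at $y$. If $v$ is exceptional, then by (K) the edge $vy$ goes to $y^*$, which misses $A_v$, so $n_y(A_v)\le1$.
\end{proof}

The thresholds $1$ and $2$ fit exactly: a vertex of $U$ tolerates one neighbor in $U$ because it can give up that edge, a vertex of $Q$ tolerates two neighbors in $Q$ by Theorem~\ref{thm:CR}, and $1+2+1=4$. In a general graph a vertex of degree $4$ may also be adjacent to leaves and to tight vertices, where its double color need not be light, and paths through vertices of degree $2$ produce parallel edges. The thresholds must then depend on the vertex.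

\section{Threads}\label{sec:threads}

Condition \eqref{eq:def} involves one component at a time. A connected graph of maximum degree at most $2$ is $K_1$, $K_2$, a longer path (not admissible) or a cycle (treated in Section~\ref{sec:intro}). So for the rest of the paper \emph{$G$ is a connected admissible graph with a vertex of degree at least $3$}.

Vertices of degree at least $3$ are \emph{branch vertices}, and vertices of degree $1$ are \emph{leaves}. Starting from a vertex of degree $2$, walk in both directions until a vertex of degree $\ne2$ is reached; this happens because $G$ is connected and not a cycle. The vertices reached are not leaves, and this is the one place where admissibility is used. So every vertex of degree $2$ is an internal vertex of a unique \emph{thread}: a path, or a cycle through one branch vertex, with edges $e_0,\dots,e_k$, with $k\ge1$ internal vertices of degree $2$, and with ends $v,w$ that are branch vertices. We speak of a \emph{$k$-thread}, of its \emph{end-edges} $e_0,e_k$ and of its \emph{middle edges} $e_1,\dots,e_{k-1}$. The thread is \emph{closed} if $v=w$; as $G$ is simple, $1$-threads are not closed. Every edge outside the threads is \emph{direct} (two branch ends) or a \emph{leaf edge} (a branch vertex and a leaf).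

We shall color only the edges at branch vertices, subject to the following conditions. In (C3) and (C4) the thread has ends $v,w$, and its \emph{end colors} are $a$ at $v$ and $a'$ at $w$.
\begin{itemize}
\item[(C1)] Every branch vertex is balanced.
\item[(C2)] If $v$ is defective and $vy$ is a direct edge or a leaf edge of color $\ne A_v$, then $y$ is a branch vertex and $A_v\in L_y$.
\item[(C3)] For every $1$-thread: $a=a'$, or both $a'\in L_v$ and $a\in L_w$.
\item[(C4)] For every $2$-thread: $a\ne a'$ and $(\{a\}\cup L_v)\cap(\{a'\}\cup L_w)\ne\emptyset$.
\end{itemize}

\begin{lemma}\label{lem:extend}
A coloring of the edges at branch vertices that satisfies \textup{(C1)--(C4)} extends to a strong majority edge-coloring of $G$.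
\end{lemma}

\begin{proof}
Direct edges are satisfied by Lemma~\ref{lem:direct}. Let $vy$ be a leaf edge of color $c$. Then $x_y(c)=\frac12$ and $x_y(i)=-\frac12$ for $i\ne c$, so \eqref{eq:excess} asks for $x_v(c)\le\frac12$ and $x_v(i)\le-\frac12$ for $i\neq c$. By Lemma~\ref{lem:light}(a) this holds if $v$ is not defective, and also if $v$ is defective, because then (C2) forces $c=A_v$.

It remains to color the middle edges of each thread. The end-edge $e_0$ is adjacent to the other $d(v)-1$ edges at $v$ and to $e_1$, so each color may occur $d(v)/2$ times. If $c(e_1)=a$, color $i$ occurs exactly $n_v(i)\le d(v)/2$ times. If $c(e_1)\in L_v$, this color occurs at most $n_v(c(e_1))+1\le d(v)/2$ times, and any other color at most $n_v(i)$ times. So it suffices to achieve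
\begin{equation}\label{eq:thread}
c(e_1)\in\{a\}\cup L_v,\qquad c(e_{k-1})\in\{a'\}\cup L_w,\qquad c(e_{j-1})\ne c(e_{j+1})\ \ (1\le j\le k-1).
\end{equation}
For $k=1$ this is (C3). For $k=2$ give $e_1$ a color from the intersection in (C4). For $k\ge3$ we use Lemma~\ref{lem:light}(c).
\begin{itemize}
\item $k=3$. We need $c(e_2)\neq a$ and $c(e_1)\ne a'$. If $a\ne a'$, take $c(e_1)=a$ and $c(e_2)=a'$. If $a=a'$, take $c(e_1)\in L_v\setminus\{a\}$ and $c(e_2)\in L_w\setminus\{a\}$.
\item $k=4$. We need $c(e_2)\notin\{a,a'\}$, which is always possible, and $c(e_1)\neq c(e_3)$. Take $c(e_1)=a$, and $c(e_3)=a'$ if $a\ne a'$, $c(e_3)\in L_w\setminus\{a\}$ if $a=a'$.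
\item $k\ge5$. Take $c(e_1)=a$ and $c(e_{k-1})=a'$. No two of the indices $0,1,k-1,k$ differ by $2$, so no constraint is violated yet. Color $e_2,\dots,e_{k-2}$ in order; $e_j$ has to avoid only $c(e_{j-2})$ and, if it is already defined, $c(e_{j+2})$. \qedhere
\end{itemize}
\end{proof}

Thus long threads impose no condition at all, $1$-threads behave like edges (contract them and use the same color at both ends), and $2$-threads are the delicate ones. The following lemma lists the ways in which (C4) will be met.

\begin{lemma}\label{lem:two}
Assume \textup{(C1)}. A $2$-thread with $a\ne a'$ satisfies \textup{(C4)} if \textup{(i)} one of its ends has at least three light colors, or \textup{(ii)} it is closed, or \textup{(iii)} the end color at one end is light at the other end.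
\end{lemma}

\begin{proof}
In case (iii), say $a\in L_w$, the color $a$ lies in the intersection. In case (ii) the intersection contains $L_v=L_w\ne\emptyset$. In case (i), say $|L_w|\ge3$, either $a\in L_w$ and (iii) applies, or $L_w$ consists of all colors other than $a$ and contains the set $L_v\setminus\{a\}$, which is nonempty by Lemma~\ref{lem:light}(c).
\end{proof}

\section{The auxiliary multigraph}\label{sec:aux}

We now build a multigraph $G^*$ to which Proposition~\ref{prop:color} applies. Its vertices will be blocks of edges at branch vertices. Some edges at branch vertices will be left out of $G^*$ and colored afterwards.

\subsection{Vertices of degree four}\label{sub:four}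

The cheapest way to lower the degree of a vertex $v$ of degree $4$ is to leave out an edge whose color does not matter and to color it last so that $v$ becomes rainbow. An edge at a vertex $v$ of degree $4$ is \emph{free} if it is an end-edge of
\begin{itemize}
\item a $k$-thread with $k\ge3$,
\item a $2$-thread that is closed or whose other end has degree $\ne4$, or
\item a $1$-thread whose other end has degree $4$ or is large.
\end{itemize}
The excluded short threads are excluded for a reason. On a $1$-thread to a tight vertex $w$, an uncontrolled color at $v$ need not be light at $w$. On a $2$-thread between two vertices of degree $4$, the two colors forced by the rainbow requirement could coincide.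

Let $R$ be the set of vertices of degree $4$ with a free edge and $S$ the set of the other vertices of degree $4$. Every branch vertex is tight, large, in $R$ or in $S$. Hence every edge at a vertex $v\in S$ is of exactly one of the following kinds:
\begin{itemize}
\item \emph{hard}: a leaf edge, or a direct edge to a tight vertex;
\item \emph{inner}: a direct edge to a vertex of $S$;
\item \emph{soft}: an end-edge of a $1$-thread to a tight vertex;
\item \emph{neutral}: a direct edge to $R$ or to a large vertex, or an end-edge of a $2$-thread to another vertex of degree $4$.
\end{itemize}
If $v$ becomes defective, (C2) is a real restriction for hard edges and for inner edges, and no restriction for soft and neutral edges, since all colors will be light at $R$ and at large vertices. Let $h(v)$ and $d_S(v)$ be the numbers of hard and of inner edges at $v$.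

\subsection{Threads with two internal vertices}\label{sub:two}

We sort the $2$-threads by the way (C4) will be achieved.
\begin{itemize}
\item A \emph{$33$-thread} has two distinct ends of degree $3$. Each end has a single light color. The plan is to contract the thread to an edge of $G^*$, of color $\varphi$ say, and then to recolor one end-edge by the color missing there; that end now misses $\varphi$, and Lemma~\ref{lem:two}(iii) applies. A vertex can play this role only once, which is enough when no vertex lies on three such threads. Let $W$ be the set of vertices of degree $3$ all of whose edges are end-edges of $33$-threads; these will be colored last, by a separate argument.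
\item A \emph{$44$-thread} has two distinct ends of degree $4$. By Lemma~\ref{lem:two}(i) only $a\neq a'$ is needed.
\item A $2$-thread closed at a vertex of degree $3$ or $4$ needs only $a\ne a'$ as well.
\item All other $2$-threads are \emph{delayed}. They have an end of degree at least $5$, or ends of degrees $3$ and $4$. One end-edge is declared \emph{late} and the other \emph{early}; the late edge will be colored after the early one, in a different color. The late edge is chosen at an end of degree at least $6$ if there is one, otherwise at an end of degree $5$ if there is one, otherwise at the end of degree $3$. The ends are called late and early accordingly; they coincide if the thread is closed.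
\end{itemize}
An end of degree $4$ of a delayed thread is thus the early end, its edge is free, and it lies in $R$. If the late end has degree $3$, the early end has degree $4$. If the late end has degree $5$, the early end has degree $3$, $4$ or $5$.

Late ends of degree $5$ need care, since they may have only two light colors. Suppose that $w$ has degree $5$ and one late edge, the other four edges have colors $1,1,2,2$, and the early end has degree $3$, end color $1$ and missing color $2$. Then the late color is $3$ or $4$, $L_w=\{3,4\}$, and (C4) fails. To prevent this we let the proper coloring of $G^*$ tie the early color to the colors at $w$. A delayed thread is \emph{tied} if its late end $w$ has degree $5$, has exactly one late edge, and the early end is a vertex $\ne w$ of degree $3$ or $5$. Tied threads will be contracted.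

\subsection{Groups and blocks at tight and large vertices}\label{sub:blocks}

Contracting $1$-threads creates parallel edges, and at vertices that keep degree $4$ these must fit (Q1)--(Q3). For a tight vertex $w$ and $v\in S$, the \emph{group} of $v$ at $w$ is the set of edges at $w$ that lead to $v$ directly or along a $1$-thread. The groups at $w$ are disjoint, have at most $d(v)=4$ edges, and contain no end-edge of a $k$-thread with $k\ge2$. Two edges at $w$ are \emph{related} if they lie in a common group.

We now choose blocks, which are disjoint sets of at most three edges at a vertex. A vertex of degree $3$ outside $W$ has one block, consisting of its three edges; vertices of $W$ have no blocks. The edges at a large vertex are partitioned arbitrarily into $\lceil d/3\rceil$ blocks. A vertex $v\in S$ \emph{owns} a block at a tight vertex $w$ if the block has at least two edges and all of them lie in the group of $v$; an owned block will be a neighbor as in (Q1). At vertices $w$ of degree $5$ and $7$ we choose the blocks so that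
\begin{itemize}
\item[(B)] if two edges of the group of $v$ at $w$ lie in one block, then $v$ owns a block at $w$.
\end{itemize}

\emph{Degree $5$.} Let $t$ be the number of late edges at $w$.
\begin{itemize}
\item $t=0$: blocks of sizes $3,2$. If some group has at least three edges, three of them form the $3$-block, which is owned; two related edges of another group can then only be the $2$-block. Otherwise there are at most two groups of size $2$; put one edge of each into the $2$-block and the other into the $3$-block, and fill up arbitrarily. Then no block contains related edges.
\item $t=1$ and the late edge $\ell$ belongs to a tied thread: blocks $\{e_1,e_2,\ell\}$ and $\{e_3,e_4\}$, where $e_1,e_2$ are unrelated unless $e_1,\dots,e_4$ form one group. If some block contains two edges of a group, then this group contains $e_3$ and $e_4$, and the $2$-block is owned.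
\item Otherwise late edges lie in no block, and the $5-t$ other edges are divided into blocks of sizes $2,2$ $(t=1)$; $2,1$ $(t=2)$; $2$ $(t=3)$; $1$ $(t=4)$; for $t=5$ there is no block. A block with two related edges is owned, as it has size $2$.
\end{itemize}

\emph{Degree $7$.} All seven edges, late or not, are divided into three blocks. If no group has three edges, there are at most three groups of size $2$; take blocks of sizes $3,3,1$ with the two edges of each such group in different $3$-blocks. Then no block contains related edges. Otherwise three edges of one group form the first block, and we look at the remaining four edges.
\begin{itemize}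
\item If three of them lie in one group, these form the second block, and the last edge is a singleton block.
\item If exactly one pair of them is related, one edge of this pair is a singleton block and the other three edges form a block.
\item If they form two related pairs in different groups, these pairs are the other two blocks. We call $w$ \emph{split} in this case. Every edge at a split vertex lies in a group, so a split vertex is not an end of a $2$-thread, and its $3$-block lies in a single group.
\item If no two of them are related, divide them arbitrarily into blocks of sizes $3,1$.
\end{itemize}
In each case a block with two related edges is owned, so (B) holds. A vertex of degree $7$ that is not split has blocks of sizes $3,3,1$.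

\subsection{The partition of $S$}\label{sub:partition}

A vertex of $S$ is an \emph{owner} if it owns a block. A \emph{pair} of $v\in S$ is a group of $v$ with exactly two edges at a vertex of degree $3$. As $G$ is simple, a pair is either \emph{mixed} (a direct edge and a $1$-thread) or \emph{soft} (two $1$-threads). A pair accounts for two edges at $v$, neither of them inner. The \emph{type} of a non-owner is its number of pairs: $0$, $1$ or $2$.

We apply Lemma~\ref{lem:partition} to the graph formed by $S$ and the inner edges, with the following data.
\begin{center}
\begin{tabular}{lll}
\hline
vertex $v\in S$ & prescription & bound on $d_S(v)$\\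
\hline
owner & in $S_Q$ & \\
type $0$, $h(v)\ge2$ & in $S_Q$ & $d_S\le2$\\
type $0$, $h(v)=1$ & $(\alpha,\beta)=(0,2)$ & $d_S\le3$\\
type $0$, $h(v)=0$ & $(\alpha,\beta)=(1,2)$ & $d_S\le4$\\
type $1$, $d_S(v)=0$ & in $S_Q$ & $d_S=0$\\
type $1$, $d_S(v)=1$ & $(\alpha,\beta)=(0,0)$ & $d_S=1$\\
type $1$, $d_S(v)=2$ & $(\alpha,\beta)=(1,0)$ & $d_S=2$\\
type $2$ & in $S_U$ & $d_S=0$\\
\hline
\end{tabular}
\end{center}
In the four rows with thresholds, $d_S\le\alpha+\beta+1$. The values of $\beta$ are those permitted by (Q3) for type $0$ and by (Q2) for type $1$. A vertex of type $2$ fits none of (Q1)--(Q3), so it goes to $U$. The values of $\alpha$ limit the number of edges for which (C2) is a restriction. Fix a partition $S=U\cup Q$ given by the lemma, and let $d_U(v),d_Q(v)$ count the inner edges from $v$ to $U,Q$. An edge at a vertex of $U$ is \emph{unsafe} if it is hard or an inner edge to $U$, and \emph{safe} otherwise. Thus leaf edges are unsafe, and a safe direct edge goes to $R$, to $Q$ or to a large vertex. Let $U_{\mathrm m}$ be the set of vertices of $U$ that have a mixed pair, and $U_{\mathrm d}=U\setminus U_{\mathrm m}$.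

\begin{lemma}\label{lem:UQ}
\begin{itemize}
\item[(a)] A non-owner $v\in Q$ has type $0$ and $d_Q(v)\le2$, or type $1$ and $d_Q(v)=0$.
\item[(b)] A vertex of $U_{\mathrm d}$ has at most one unsafe edge.
\item[(c)] If $v\in U_{\mathrm m}$ and a mixed pair of $v$ is fixed, then one of the two edges at $v$ that do not correspond to this pair is safe.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is read off from the table. Let $v\in U$; it is not an owner. If $v$ has type $0$, then $h(v)+d_U(v)\le h(v)+\alpha(v)=1$, and $v\in U_{\mathrm d}$. If $v$ has type $1$, then $d_S(v)=\alpha(v)+1>d_U(v)$, so one of the two edges outside the pair is an inner edge to $Q$, which is safe. This is (c) if the pair is mixed; if it is soft, three edges at $v$ are safe, which is (b). If $v$ has type $2$, every pair contributes a soft edge, which is safe; this gives (c), and if both pairs are soft all four edges are safe.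
\end{proof}

For $v\in U_{\mathrm d}$ let $f_v$ be the unsafe edge if there is one, and any edge at $v$ otherwise. As in the $4$-regular case, $v$ will give up $f_v$.

A vertex $v\in U_{\mathrm m}$ may have two unsafe edges, so giving up one edge is not enough. Here we use the mixed pair instead. Fix one, at a vertex $w$ of degree $3$ that we call the \emph{partner} of $v$. Let $e=vw$ be the direct edge and $f=vs$, $f'=sw$ the edges of the $1$-thread, which we call \emph{special}. Let $g,g'$ be the other edges at $v$, with $g'$ safe, and let $z$ be the third edge at $w$ (Figure~\ref{fig:mixed}). The special thread is left out of $G^*$. Its two colors can then be chosen so that, if $v$ becomes defective, the double color is that of $g$ and is missing at $w$. Distinct vertices of $U_{\mathrm m}$ have distinct partners, because two of the three edges at $w$ lie in the group of $v$; and partners are not in $W$.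

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) -- node[below] {$e$} (3,0);
\draw[dashed] (0,0) -- node[above left] {$f$} (1.5,1.1) -- node[above right] {$f'$} (3,0);
\draw (0,0) -- node[above] {$g$} (-1.5,0.6);
\draw (0,0) -- node[below] {$g'$} (-1.5,-0.6);
\draw (3,0) -- node[below] {$z$} (4.5,0);
\fill (0,0) circle (2.2pt) node[below right] {$v$};
\fill (3,0) circle (2.2pt) node[below] {$w$};
\fill (1.5,1.1) circle (1.6pt) node[above] {$s$};
\end{tikzpicture}
\caption{A vertex $v$ of degree $4$ joined to a vertex $w$ of degree $3$ both by an edge $e$ and by a path through a vertex $s$ of degree $2$. The dashed edges $f,f'$ are left out of the auxiliary multigraph and are colored after $e,g,g',z$.}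
\label{fig:mixed}
\end{figure}

The blocks at vertices of degree $4$ are as follows. A vertex of $R$ has one block, consisting of its edges that are not free. A vertex of $Q$ has one block, consisting of all four edges; these are the only blocks of size $4$. A vertex $v\in U_{\mathrm d}$ has the block $\{f_v\}$ and a \emph{main block} with the other three edges. A vertex of $U_{\mathrm m}$ has the main block $\{e,g,g'\}$.

\subsection{Definition and properties of $G^*$}\label{sub:Gstar}

An edge at a branch vertex is \emph{postponed} if it is free, or a late edge of a thread that is not tied, or an edge at a vertex of $W$, or an edge of a special thread. All postponed edges are end-edges of threads. If an edge at a branch vertex $v$ is not postponed, it lies in exactly one block at $v$.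

The multigraph $G^*$ has one vertex for each block, called its \emph{atom}, one vertex for each leaf of $G$, and the new vertices mentioned below. We identify $v\in Q$ with its atom. The edges of $G^*$ are:
\begin{itemize}
\item[(E1)] for a direct edge, an edge joining the atoms of the two blocks that contain it; for a leaf edge, an edge from the atom of its block to the leaf;
\item[(E2)] for a $1$-thread without postponed edges, a $33$-thread without an end in $W$, or a tied thread, one edge joining the atoms of its two end-edges (the thread is \emph{contracted});
\item[(E3)] for a $44$-thread, a path of length $2$ through a new vertex, joining the atoms of its two end-edges;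
\item[(E4)] for every end-edge of any other thread that is not postponed, an edge from its atom to a new vertex of degree $1$.
\end{itemize}
The end-edges in (E2) and (E3) are not postponed, so their atoms are defined. Every edge at a branch vertex $v$ that is not postponed is thus \emph{represented} by exactly one edge of $G^*$, incident with the atom of its block at $v$, and the degree of an atom is the number of edges of its block that are not postponed.

\begin{lemma}\label{lem:Gstar}
The multigraph $G^*$ is loopless, has maximum degree at most $4$, its set of vertices of degree $4$ is $Q$, and every $v\in Q$ satisfies \textup{(Q1)}, \textup{(Q2)} or \textup{(Q3)}.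
\end{lemma}

\begin{proof}
Direct edges and the threads in (E2) have two distinct ends in $G$, so the corresponding edges join distinct atoms; every other edge has an end that is a leaf or a new vertex. Leaves and new vertices have degree at most $2$, and atoms outside $Q$ have degree at most $3$.

Let $v\in Q$. No edge at $v$ is postponed: $v$ has no free edge, is not a late end, and special threads have their end of degree $4$ in $U$. So $v$ has degree $4$ in $G^*$. If a soft edge at $v$ belongs to a $1$-thread with tight end $w$, the end-edge at $w$ is not postponed either, so the thread is contracted. Hence the edges of $G^*$ at $v$ go to a leaf, to the new vertex of a $44$-thread, to an atom at a vertex of $S$, of $R$ or at a large vertex (along a direct edge), or to an atom at a tight vertex $w$ (and then they represent an edge of the group of $v$ at $w$). Since $G$ is simple, two consequences follow. First, the number of edges from $v$ to $Q$ in $G^*$ is $d_Q(v)$. Second, two edges at $v$ are parallel exactly when they represent two edges of a group of $v$ that lie in one block.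

If $v$ owns a block, its atom has degree $2$ or $3$ and all its edges go to $v$, which is (Q1). Let $v$ be a non-owner. By (B), no two edges of a group of $v$ at a vertex of degree $5$ or $7$ lie in one block, and groups of $v$ at vertices of degree $3$ have at most two edges. So the parallel edges at $v$ are exactly those coming from pairs. By Lemma~\ref{lem:UQ}(a), $v$ satisfies (Q3) if it has type $0$ and (Q2) if it has type $1$.
\end{proof}

\section{Coloring the edges at branch vertices}\label{sec:color}

We color in five steps. Two steps use Hall's theorem: a bipartite graph with parts $X,Y$ has a matching that covers $X$ if and only if every subset $X'\subseteq X$ has at least $|X'|$ neighbors.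

\medskip\noindent\textbf{Step 1: represented edges.} Take a standard coloring of $G^*$, which exists by Lemma~\ref{lem:Gstar} and Proposition~\ref{prop:color}, and give every represented edge the color of its representative. Exceptional vertices lie in $Q$. By (K), in every block other than that of an exceptional vertex the colored edges have distinct colors. Contracted threads have equal end colors, and $44$-threads have distinct end colors.

\medskip\noindent\textbf{Step 2: free edges.} At each $v\in R$ the edges that are not free have distinct colors. Color the free edges so that $v$ is rainbow.

\medskip\noindent\textbf{Step 3: late edges.} An early edge is free or represented, so it is already colored. Every late edge now receives a color different from the \emph{early color} of its thread. Let $w$ be a vertex with late edges.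

\emph{Degree at least $6$.} Color the late edges one at a time, avoiding the early color and the colors of the at most two other edges in the block. All blocks at $w$ end up with distinct colors.

\emph{Degree $3$, with $l$ late edges.} At most $3-l$ colors are used at $w$, so each late edge has at least $l+1$ unused colors, of which at least $l$ differ from its early color. Choose distinct colors greedily. The colored edges at $w$ have distinct colors.

\emph{Degree $5$, $t=1$, tied.} The blocks are $\{e_1,e_2,\ell\}$ and $\{e_3,e_4\}$, and $\ell$ currently has the early color $a$. No color occurs three times on $e_1,\dots,e_4$, so at least two colors occur at most once there. Recolor $\ell$ with such a color $\ne a$. Then $n_w(i)\le2$ for all $i$. Moreover $a$ is not on $e_1,e_2,\ell$ and at most once on $e_3,e_4$, so $n_w(a)\le1$, that is, $a\in L_w$.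

\emph{Degree $5$, $t=1$, not tied.} The other four edges form two blocks, so again two colors occur at most once on them; give the late edge such a color different from the early color. Then $n_w(i)\le2$ for all $i$. In this case the thread is closed or its early end has degree $4$.

\emph{Degree $5$, $t\ge2$.} By the choice of blocks no color occurs three times on the other $5-t$ edges, and we color by the following lemma.

\begin{lemma}\label{lem:five}
Let $d(w)=5$ and $t\ge2$. Suppose that $5-t$ edges at $w$ are colored, no color occurring three times, and that colors $a_1,\dots,a_t$ are given. Then the remaining edges $\ell_1,\dots,\ell_t$ can be colored with $c(\ell_j)\ne a_j$ and $n_w(i)\le2$ for all $i$, so that either $|L_w|\ge3$, or $a_1=\dots=a_t$ and this color is missing at $w$.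
\end{lemma}

\begin{proof}
Let $M$ be the set of unused colors and $D$ the number of colors used twice; $D\le1$ as $5-t\le3$. Then $5-t-D$ colors are used, so $|M|=t-1+D\le t$. Join $b\in M$ to $\ell_j$ if $b\ne a_j$. A subset of $M$ with at least two colors is joined to all $t$ edges, so by Hall's theorem either the colors of $M$ can be matched to distinct edges, or some $b\in M$ equals all $a_j$.

In the first case color accordingly; if $D=0$, one edge $\ell_j$ remains and gets any color $\ne a_j$. The multiplicities at $w$ are then $2,1,1,1$, so $|L_w|=3$. In the second case use only the three colors $\ne b$, each at most twice in total at $w$; this is possible because they have room for $6-(5-t)>t$ further edges.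
\end{proof}

\medskip\noindent\textbf{Step 4: contracted $33$-threads and special threads.} A vertex of degree $3$ outside $W$ is an end of at most two $33$-threads. So the contracted $33$-threads form a loopless multigraph of maximum degree at most $2$, a disjoint union of paths and cycles. Orient each path and cycle consistently, so that every vertex is the tail of at most one thread. The end-edge of an oriented thread at its tail is a \emph{tail edge}. We recolor each tail edge so that its old color becomes missing at the tail.

(a) Let $u$ be a tail that is not a partner. Its three edges have distinct colors. Recolor the tail edge with the color missing at $u$.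

(b) Let $w$ be the partner of $v\in U_{\mathrm m}$, with edges named as in Figure~\ref{fig:mixed}. For this $v$, name the colors so that $e,g,g'$ have colors $1,2,3$. The edge $z$ is represented or late, and its color $\zeta$ differs from $1$ by Step 1 or Step 3. Color as follows.
\begin{center}
\begin{tabular}{clcccll}
\hline
case & condition & $f$ & $f'$ & $z$ & at $v$ & missing at $w$\\
\hline
1 & $z$ not a tail edge, $\zeta\ne4$ & $4$ & $4$ & $\zeta$ & rainbow & $5-\zeta$\\
2 & $z$ not a tail edge, $\zeta=4$ & $2$ & $3$ & $4$ & defective, $A_v=2$ & $2$\\
3 & $z$ a tail edge, $\zeta\ne4$ & $4$ & $4$ & $5-\zeta$ & rainbow & $\zeta$\\
4 & $z$ a tail edge, $\zeta=4$ & $4$ & $2$ & $3$ & rainbow & $4$\\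
\hline
\end{tabular}
\end{center}
For $\zeta\in\{2,3\}$, the color $5-\zeta$ is the other element of $\{2,3\}$. In all cases $e,f',z$ have distinct colors.

After this step every vertex of degree $3$ outside $W$ has three distinct colors, and these are final.

\medskip\noindent\textbf{Step 5: the vertices of $W$.} A vertex of $W$ has to satisfy (C4) on three $33$-threads at once, but all three of its edges are still uncolored.

\begin{lemma}\label{lem:W}
Let colors $c_j\ne m_j$ be given for $j=1,2,3$. Then there are $b_1,b_2,b_3,m$ with $\{b_1,b_2,b_3,m\}=\{1,2,3,4\}$ such that $b_j\ne c_j$ and $\{b_j,m\}\cap\{c_j,m_j\}\neq\emptyset$ for all $j$.
\end{lemma}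

\begin{proof}
Let $P_j=\{c_j,m_j\}$. If $c_1=c_2=c_3$, let $m$ be this color and let $b_1,b_2,b_3$ be the others. Assume from now on that the $c_j$ are not all equal.

Suppose that some color $m$ lies in all $P_j$. We need to match $j=1,2,3$ to the three other colors with $b_j\neq c_j$. Each $j$ has at least two allowed colors, and no color is forbidden for all three, so Hall's theorem gives the matching.

Suppose that no color lies in all $P_j$. The three sets have six elements in total and there are four colors, so some color lies in exactly two of them, say in $P_1$ and $P_2$. Choose $m\in P_1\cap P_2$, with $m=c_1$ if $c_1=c_2$. Then $m\notin P_3$. Put $b_3=m_3$, which differs from $c_3$ and $m$ and lies in $P_3$. The two remaining colors can be assigned to $b_1,b_2$ in two ways, and both fail only if $c_1=c_2$ is one of these two colors. This is excluded, because $c_1=c_2$ implies $c_1=m$.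
\end{proof}

Treat the vertices $u\in W$ one at a time. For the $j$-th thread at $u$, with other end $u_j$, let $c_j$ be its end color at $u_j$ and $m_j$ the color missing at $u_j$, provided that $u_j\notin W$ or $u_j$ has been treated; otherwise take arbitrary $c_j\ne m_j$. Give the $j$-th edge at $u$ the color $b_j$; then $u$ misses $m$.

\medskip
All edges at branch vertices are now colored. The only edges whose color was ever changed are late edges of tied threads and tail edges. In particular, direct edges, leaf edges, edges of $1$-threads and early edges keep the first color they receive.

\section{Verification of the conditions}\label{sec:verify}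

By Lemma~\ref{lem:extend}, Theorem~\ref{thm:main} follows once (C1)--(C4) are checked for the final coloring.

\subsection*{Condition (C1)}
Vertices of degree $3$ have three distinct colors by Steps 4 and 5. At a vertex of degree $5$, $n(i)\le2$: for $t=0$ there are two blocks with distinct colors covering all edges, and for $t\ge1$ see Step 3. At a vertex of degree $d\ge6$ there are $\lceil d/3\rceil$ blocks with distinct colors covering all edges, and \eqref{eq:ceil} applies. Vertices of $R$ and non-exceptional vertices of $Q$ are rainbow, and exceptional vertices are defective. A vertex of $U$ has three distinct colors on its main block and one further edge, so it is rainbow or defective. This proves (C1). We also obtain: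
\begin{itemize}
\item[(L)] All colors are light at large vertices, at vertices of $R$, and at non-exceptional vertices of $Q$. A non-split vertex of degree $7$ has at least three light colors.
\end{itemize}
For the last claim, a color that is not light at such a vertex occurs three times, hence in each block, so it is the color of the singleton block.

\subsection*{Condition (C2)}
Let $v$ be defective and let $vy$ be a direct edge or a leaf edge of color $\ne A_v$. The vertex $v$ lies in $U_{\mathrm d}$, lies in $U_{\mathrm m}$, or is exceptional.

\emph{$v\in U_{\mathrm d}$.} Here $A_v=c(f_v)$, and $A_v$ also occurs in the main block. The edge $vy$ is not $f_v$, so it is safe and lies in the main block. Thus $y$ is in $R$, in $Q$ or large, and (L) settles all cases except that of an exceptional $y$. In that case the atom of the main block is a neighbor of $y$ outside $Q$, so by (K) it misses $A_y$. Hence $A_v\neq A_y$, and $A_v\in L_y$ by Lemma~\ref{lem:light}(a).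

\emph{$v\in U_{\mathrm m}$.} We are in case 2 of Step 4(b): $A_v$ is the color of $f$ and $g$, so $vy$ is $e$ or $g'$. If $vy=e$, then $y=w$ misses $A_v$. If $vy=g'$, it is safe, so $y$ is in $R$, in $Q$ or large. It is not exceptional: otherwise by (K) all neighbors of the atom of $\{e,g,g'\}$ would be in $Q$, while $e$ joins it to the atom of $w$. So (L) applies.

\emph{$v$ exceptional.} Put $A=A_v$. By (K) the representative of $vy$ goes to a vertex $\pi$ of degree $3$ in $G^*$ that misses $A$ and is adjacent to three distinct vertices of $Q$. Leaves have degree $1$, so $y$ is a branch vertex and $\pi$ is the atom of a block $B$ of size $3$ at $y$. By the description of the edges at vertices of $Q$ in the proof of Lemma~\ref{lem:Gstar}, the edges of $B$ are direct edges or edges of $1$-threads leading to three distinct vertices of $Q$. Their colors were never changed, so $A$ does not occur in $B$.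
\begin{itemize}
\item If $d(y)=3$, then $B$ contains all edges at $y$, and $n_y(A)=0$.
\item If $d(y)=4$, only one edge at $y$ is outside $B$, so $n_y(A)\le1$.
\item If $d(y)=5$, then $t=0$, since the only other $3$-blocks at degree $5$ contain a late edge. The second block has distinct colors, so $n_y(A)\le1\le\frac52-1$.
\item If $d(y)=7$, then $n_y(A)\le2\le\frac72-1$, as there are two other blocks, each with distinct colors.
\item If $y$ is large, use (L).
\end{itemize}
In all cases $A\in L_y$.

\subsection*{Condition (C3)}
A contracted $1$-thread has $a=a'$. A $1$-thread that is not contracted has a free edge or is special. If it has a free edge, then each end has degree $4$ or is large; an end of degree $4$ has a free edge on this thread and lies in $R$. So all colors are light at both ends by (L). For a special thread we go through Step 4(b). In cases 1 and 3, $c(f)=c(f')$. In case 2, $c(f')=3\ne A_v$ is light at $v$, and $c(f)=2$ is missing at $w$. In case 4, $v$ is rainbow and $c(f)=4$ is missing at $w$.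

\subsection*{Condition (C4)}
We use Lemma~\ref{lem:two}, going through the classes of Section~\ref{sub:two}.

\emph{Contracted $33$-threads.} Let $\varphi$ be the color from Step 1. The end-edge at the head still has color $\varphi$. By Step 4 the tail misses $\varphi$, so the end colors differ and (iii) applies.

\emph{$33$-threads with an end in $W$.} Let $u$ be the end in $W$ that was treated last. When $u$ was treated, the colors at the other end were final, so $c_j$ and $m_j$ had their true values. Since the light color at a vertex of degree $3$ is the missing one, the conclusion of Lemma~\ref{lem:W} is (C4).

\emph{$44$-threads.} The end colors differ by Step 1, and (i) applies by Lemma~\ref{lem:light}(b).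

\emph{$2$-threads closed at a vertex of degree $3$ or $4$.} The vertex has distinct colors on all its edges, because a vertex of degree $4$ on such a thread lies in $R$. So (ii) applies.

\emph{Delayed threads.} The end colors differ by Step 3. If the thread is closed, (ii) applies. If the early end has degree $4$, it lies in $R$ and (i) applies; this covers all late ends of degree $3$. If the late end has degree at least $6$, it is large or a non-split vertex of degree $7$, since split vertices are not ends of $2$-threads, and (i) applies by (L). In the remaining case the late end $w$ has degree $5$ and the early end is a vertex $\ne w$ of degree $3$ or $5$. If $t=1$, the thread is tied, the early color is light at $w$ by Step 3, and (iii) applies. If $t\ge2$, Lemma~\ref{lem:five} gives $|L_w|\ge3$, so that (i) applies, or the early color is missing at $w$, so that (iii) applies.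

\medskip
Conditions (C1)--(C4) hold, and Lemma~\ref{lem:extend} gives a strong majority edge-coloring of $G$ with four colors. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{APS}
Sylwia Antoniuk, Magdalena Prorok, Nika Salia,
\emph{Strong Majority Edge-Coloring},
arXiv:2607.00212 (2026).

\bibitem{CR}
Cranston and Rabern,
\emph{The Hilton--Zhao conjecture is true for graphs with maximum degree 4},
SIAM J. Discrete Math. 33 (2019).

\bibitem{Fournier}
Fournier (1977).

\bibitem{Shannon}
Shannon (1949).

\end{thebibliography}
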